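\title{Finite sets in a transitive graph that cannot be placed disjointly at bounded distance}

\begin{abstract}
Given two finite sets of vertices in an infinite vertex-transitive graph, can an automorphism always make them disjoint while keeping them within a distance that depends only on the graph? We show that the answer is no. The counterexample is a Cayley graph of $G\times C$, where $C$ is a finite cyclic group and $G$ is a finitely generated infinite group of permutations of $\mathbb Z$ in which every finite subset lies in a product $HK$ of two finite subgroups. In this graph the distance needed for sets of total size $N$ grows at least like $\log N/\log\log N$ and at most like $\log N$. We also show that the answer is yes whenever a transitive group of automorphisms carries an unbounded quasimorphism that is bounded on a vertex stabilizer.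
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, a \emph{transitive graph} is an infinite, connected, locally finite graph $X$ whose automorphism group acts transitively on the vertices. We write $d$ for the graph distance, $|\mathrm{Ball}(r)|$ for the number of vertices within distance $r$ of a given vertex, and $d(A,B)=\min\{d(a,b):a\in A,\ b\in B\}$. The letters $A$ and $B$ always denote nonempty finite sets of vertices; they are not required to induce connected subgraphs. The following question is posed in \cite{BST}, for finite subgraphs; since disjointness means vertex-disjointness, only the vertex sets matter.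

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a transitive graph. Is there a constant $c=c(X)$ such that for all $A$ and $B$ some automorphism $\gamma$ satisfies $\gamma A\cap B=\emptyset$ and $d(\gamma A,B)\le c$?}
\medskip

An automorphism can always move $A$ far away from $B$, and another can make the two sets meet. The question asks whether $A$ can be brought close to $B$ without contact, uniformly in the shapes of the sets. In the lattice $\mathbb Z^d$ this is easy. Take $a\in A$ with the smallest first coordinate and $b\in B$ with the largest, and translate $A$ so that $a$ lands on $b+e_1$. The first coordinate separates the two sets, and they are at distance $1$.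

It is tempting to argue in general by sliding: bring $A$ toward $B$ in small steps and stop just before the first contact. To see what this gives, recall that the \emph{Cayley graph} of a group $G$ with respect to a finite symmetric generating set $S\not\ni 1$ has vertex set $G$ and edges $x\sim xs$ for $s\in S$. Left multiplications are automorphisms, and $d(x,y)=|x^{-1}y|$, where $|\cdot|$ is the word length. A step from $gA$ to $gsA$ moves the vertex $ga$ by $|a^{-1}sa|$. In an abelian group this is $1$, but in general it is only bounded by $2|a|+1$, so sliding gives a distance that depends on $A$.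

The following facts are quoted in \cite{BST}: in a Cayley graph the two sets can be made disjoint at distance at most $(|A|+|B|)^{3/4}$; the value $c=1$ does not work for all groups, an example being the Cayley graph of the free product of a cycle of length $3$ and a cycle of length $4$; and the answer is affirmative for the $3$-regular tree. Our main result answers the question in the negative.

\begin{theorem}\label{thm:main}
There is an infinite, connected, locally finite, vertex-transitive graph $\mathcal G$, in fact a Cayley graph, such that for every $c\in\mathbb N$ there are nonempty finite sets $A,B$ with the following property: every $\alpha\in\mathrm{Aut}(\mathcal G)$ with $d(\alpha A,B)\le c$ satisfies $\alpha A\cap B\ne\emptyset$.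
\end{theorem}

We do not claim that the sets $A,B$ in Theorem~\ref{thm:main} induce connected subgraphs, and we make no claim about the variant of the question restricted to connected $A,B$.

To measure the failure, let $D_X(N)$, for $N\ge2$, be the maximum over all $A,B$ with $|A|+|B|\le N$ of
\[
\min\{d(\gamma A,B):\gamma\in\mathrm{Aut}(X),\ \gamma A\cap B=\emptyset\}.
\]
The question asks whether $D_X$ is always bounded. Part (a) of the next theorem shows that $D_X(N)$ is finite, because $|A||B|\le N^2/4$ and balls grow without bound. We say that $X$ has \emph{exponential growth} if there is $\lambda>1$ with $|\mathrm{Ball}(r)|\ge\lambda^r$ for all large $r$.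

\begin{theorem}\label{thm:quant}
\begin{itemize}
\item[(a)] In every transitive graph $X$, if $|\mathrm{Ball}(r)|>|A||B|$, then some automorphism $\gamma$ has $\gamma A\cap B=\emptyset$ and $d(\gamma A,B)\le r$. In particular, $D_X(N)=O(\log N)$ if $X$ has exponential growth.
\item[(b)] The graph $\mathcal G$ of Theorem~\ref{thm:main} has exponential growth, and there are $c_1,c_2>0$ such that, for all large $N$,
\[
c_1\frac{\log N}{\log\log N}\le D_{\mathcal G}(N)\le c_2\log N .
\]
\end{itemize}
\end{theorem}

The argument for $\mathbb Z^d$ used only that the first coordinate is additive. An approximately additive function serves as well. A \emph{quasimorphism} on a group $\Gamma$ is a function $\varphi:\Gamma\to\mathbb R$ for which there is a constant $\delta$ with $|\varphi(xy)-\varphi(x)-\varphi(y)|\le\delta$ for all $x,y\in\Gamma$.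

\begin{theorem}\label{thm:qm}
Let $X$ be a transitive graph, let $\Gamma\le\mathrm{Aut}(X)$ act transitively on vertices, and let $\varphi:\Gamma\to\mathbb R$ be an unbounded quasimorphism that is bounded on a vertex stabilizer. Then a constant $c(X)$ as in the question exists. If $\varphi$ is a nonzero homomorphism that vanishes on a vertex stabilizer, then $c=1$ works, and this is optimal.
\end{theorem}

Section~\ref{sec:products} translates the question into a statement about products of subsets of a group and shows, on two free products, the mechanism behind Theorem~\ref{thm:main}. Section~\ref{sec:positive} proves Theorems~\ref{thm:qm} and~\ref{thm:quant}(a). Sections~\ref{sec:flux}--\ref{sec:generation} construct the group $G$, Section~\ref{sec:graph} builds $\mathcal G$ and proves Theorem~\ref{thm:main}, and Section~\ref{sec:growth} proves Theorem~\ref{thm:quant}(b). Permutations are composed from right to left, $[x,y]=xyx^{-1}y^{-1}$, and $[a,b)$ and $[a,b]$ denote intervals of integers.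

\section{Products of sets in a group}\label{sec:products}

Let $\Gamma\le\mathrm{Aut}(X)$ be transitive, fix a vertex $o$ with stabilizer $\Gamma_o$, and lift the data to $\Gamma$:
\[
\tilde A=\{\alpha\in\Gamma:\alpha o\in A\},\qquad \tilde B=\{\beta\in\Gamma:\beta o\in B\},\qquad S_r=\{s\in\Gamma:d(so,o)\le r\}.
\]
If $\alpha_a o=a$ and $\beta_b o=b$ for $a\in A$, $b\in B$, then $\tilde A=\bigcup_a\alpha_a\Gamma_o$ and $\tilde B=\bigcup_b\beta_b\Gamma_o$.

\begin{lemma}\label{lem:lift}
For $\gamma\in\Gamma$ and $r\ge0$ we have $d(\gamma A,B)\le r$ if and only if $\gamma\in\tilde BS_r\tilde A^{-1}$. Moreover, $\gamma A\cap B\neq\emptyset$ if and only if $\gamma\in\tilde B\tilde A^{-1}$.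
\end{lemma}

\begin{proof}
Let $\alpha\in\tilde A$, $\beta\in\tilde B$, and put $s=\beta^{-1}\gamma\alpha$, so that $\gamma=\beta s\alpha^{-1}$. Then $d(\gamma\alpha o,\beta o)=d(so,o)$. As $\alpha$ and $\beta$ vary, $\alpha o$ and $\beta o$ run through all of $A$ and $B$, which gives the first claim. The second is the case $r=0$, because $S_0=\Gamma_o$ and $\tilde B\Gamma_o=\tilde B$.
\end{proof}

Thus no element of $\Gamma$ places $A$ disjointly within distance $r$ of $B$ exactly when
\begin{equation}\label{eq:absorb}
\tilde BS_r\tilde A^{-1}\subset\tilde B\tilde A^{-1}.
\end{equation}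
For a group $G$ acting by left multiplication on a Cayley graph, with $o=1$, we have $\tilde A=A$ and $\tilde B=B$, and $S_r$ is the ball of radius $r$. There is one situation in which \eqref{eq:absorb} is easy to arrange. Let $A=K$ and $B=H$ be finite subgroups. Then $HS_rK\subset HK$ holds if and only if
\begin{equation}\label{eq:HK}
S_r\subset HK ,
\end{equation}
since $H(HK)K=HK$ and $S_r\subset HS_rK$. A single finite subgroup cannot contain $S_1$, because $G$ is infinite. A product of two finite subgroups can.

\begin{example}\label{ex:34}
Let $G=\langle a\rangle*\langle b\rangle$ with $a$ of order $3$ and $b$ of order $4$, and take the generators $a^{\pm1},b^{\pm1}$. With $K=\langle a\rangle$ and $H=\langle b\rangle$ we have $S_1\subset H\cup K\subset HK$, so every coset $gK$ within distance $1$ of the square $H$ meets $H$. The cosets $gK$ are the only triangles. Indeed, in a relation of length $3$ the exponents of $b$ add up to a multiple of $4$, so there are $0$ or $2$ letters $b^{\pm1}$; two are impossible, since the single remaining letter $a^{\pm1}$ has exponent not divisible by $3$; and three letters $a^{\pm1}$ with exponent sum divisible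 by $3$ form $a^{3}$ or $a^{-3}$. Every automorphism of the graph therefore sends $K$ to some coset $gK$, and $c=1$ fails.
\end{example}

\begin{example}\label{ex:dihedral}
Let $G=\langle h\rangle*\langle k\rangle$ with $h,k$ of order $2$, the infinite dihedral group. Again $S_1=\{1,h,k\}\subset HK$ for $H=\{1,h\}$ and $K=\{1,k\}$, so left multiplications cannot place $K$ disjointly at distance $1$ from $H$. But the Cayley graph is a line whose edges are alternately $h$-edges and $k$-edges, and the automorphisms of the line ignore these labels: a shift places the edge $K$ at distance $1$ from the edge $H$.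
\end{example}

These examples dictate three requirements. We need an infinite group $G$ in which \eqref{eq:HK} can be achieved for every $r$, with $H$ and $K$ depending on $r$ (Sections~\ref{sec:flux}--\ref{sec:factor}). The group must be finitely generated, so that it has a locally finite Cayley graph (Section~\ref{sec:generation}). And, by Example~\ref{ex:dihedral}, we need a graph whose automorphisms can do no more to $A$ than left multiplications do (Section~\ref{sec:graph}).

\section{Upper bounds from quasimorphisms and from volume}\label{sec:positive}

Both positive results show that \eqref{eq:absorb} is impossible. The first finds an element of $\tilde BS_r\tilde A^{-1}$ on which $\varphi$ is too large; the second compares the sizes of the two sides.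

\begin{proof}[Proof of Theorem~\ref{thm:qm}]
Let $o$ be a vertex such that $\varphi$ is bounded on $\Gamma_o$, and let $\delta$ be as in the definition of a quasimorphism. Taking $x=y=1$ gives $|\varphi(1)|\le\delta$, and then $|\varphi(x)+\varphi(x^{-1})|\le2\delta$. Hence the unbounded function $\varphi$ is unbounded above. Fix $f\in\Gamma$ with $\varphi(f)>3\delta+2$ and put $c=d(fo,o)$. This $c$ does not depend on $A$ or $B$.

The set $\tilde B$ is a finite union of sets $\beta_b\Gamma_o$, and $\tilde A^{-1}$ is a finite union of sets $\Gamma_o\alpha_a^{-1}$. On $\beta_b\Gamma_o$ the function $\varphi$ is at most $\varphi(\beta_b)+\sup_{\Gamma_o}\varphi+\delta$, and on $\Gamma_o\alpha_a^{-1}$ it is at most $\varphi(\alpha_a^{-1})+\sup_{\Gamma_o}\varphi+\delta$. This is where boundedness on the stabilizer is used: it makes $b^*=\sup_{\tilde B}\varphi$ and $a^*=\sup_{\tilde A^{-1}}\varphi$ finite. Choose $\beta\in\tilde B$ and $\alpha\in\tilde A$ with $\varphi(\beta)\ge b^*-1$ and $\varphi(\alpha^{-1})\ge a^*-1$, and set $\gamma=\beta f\alpha^{-1}\in\tilde BS_c\tilde A^{-1}$. Then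
\[
\varphi(\gamma)\ge\varphi(\beta)+\varphi(f)+\varphi(\alpha^{-1})-2\delta\ge a^*+b^*-2+\varphi(f)-2\delta>a^*+b^*+\delta\ge\sup_{\tilde B\tilde A^{-1}}\varphi .
\]
So $\gamma\notin\tilde B\tilde A^{-1}$, and Lemma~\ref{lem:lift} gives $d(\gamma A,B)\le c$ and $\gamma A\cap B=\emptyset$.

Now let $\varphi$ be a nonzero homomorphism that vanishes on $\Gamma_o$. It is constant on each set $\beta_b\Gamma_o$ and $\Gamma_o\alpha_a^{-1}$, so the suprema $a^*,b^*$ are attained. With $\alpha,\beta$ attaining them, $\varphi(\beta f\alpha^{-1})=a^*+b^*+\varphi(f)$, and any $f$ with $\varphi(f)>0$ will do. We find such an $f$ with $d(fo,o)=1$. The set $S_1$ generates $\Gamma$: the subgroup $\Gamma'$ it generates contains $\Gamma_o$; if $g\in\Gamma'$ and $v$ is a neighbor of $go$, then $g^{-1}v=xo$ for some $x\in S_1$ by transitivity, so $v\in\Gamma'o$; since $X$ is connected, $\Gamma'$ is transitive, and $\Gamma=\Gamma'\Gamma_o=\Gamma'$. Hence $\varphi(x)\ne0$ for some $x\in S_1$. Then $x\notin\Gamma_o$, so $d(xo,o)=d(x^{-1}o,o)=1$, and one of $x,x^{-1}$ has $\varphi>0$. Disjoint sets are at distance at least $1$, so $c=1$ is optimal.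
\end{proof}

For a group acting on its Cayley graph the stabilizers are trivial, so the theorem applies as soon as the group has an unbounded quasimorphism.

\begin{example}\label{ex:qm}
(i) If a finitely generated group surjects onto $\mathbb Z$, then $c=1$ works in all its Cayley graphs. This includes the $3$-regular tree, which is the Cayley graph of $\mathbb Z*\mathbb Z_2=\langle a\rangle*\langle b\rangle$ for the generators $a,a^{-1},b$.

(ii) Some constant $c$ works in every Cayley graph of a non-elementary hyperbolic group $\Gamma$. The second bounded cohomology $H^2_b(\Gamma;\mathbb R)$, computed from bounded cochains, is infinite-dimensional \cite{EF}, while $H^2(\Gamma;\mathbb R)$ is finite-dimensional. So some bounded cocycle $\omega$ is nonzero in $H^2_b$ and zero in $H^2$, that is, $\omega(x,y)=\varphi(x)+\varphi(y)-\varphi(xy)$ for a function $\varphi$. This $\varphi$ is a quasimorphism, and it is unbounded, since otherwise $\omega$ would vanish in $H^2_b$.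

(iii) The group $\mathbb Z_3*\mathbb Z_4$ of Example~\ref{ex:34} falls under (ii), and a quasimorphism can be written down. Put $\psi(a^{\pm1})=\psi(b^{\pm1})=\pm1$ and $\psi(b^2)=0$, and let $\varphi(g_1\cdots g_k)=\sum_i\psi(g_i)$ for the normal form whose syllables $g_i\neq1$ lie alternately in $\langle a\rangle$ and $\langle b\rangle$. When two normal forms are multiplied, syllables that cancel contribute opposite values, and at most one pair of syllables merges. So $\delta=3$ works, and $\varphi((ab)^n)=2n$. In this graph a constant exists although $c=1$ fails.
\end{example}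

We turn to Theorem~\ref{thm:quant}(a). In a Cayley graph it is a count: if \eqref{eq:absorb} holds, then $|S_r|=|bS_ra^{-1}|\le|BA^{-1}|\le|A||B|$. In general the stabilizers may be infinite, and counting is replaced by Haar measure. We recall the facts needed. With the topology of pointwise convergence, $\Gamma=\mathrm{Aut}(X)$ is a locally compact group, and $\Gamma_o$ is open and compact; compactness holds because $\Gamma_o$ permutes each ball around $o$, the balls are finite, and they exhaust $X$. A left Haar measure $\mu$ is a left-invariant Borel measure that is finite on compact sets and positive on nonempty open sets, and it is unique up to a scalar; we normalize $\mu(\Gamma_o)=1$. For $g\in\Gamma$ the measure $E\mapsto\mu(Eg)$ is again a left Haar measure, so $\mu(Eg)=\Delta(g)\mu(E)$ for a number $\Delta(g)>0$. The only new difficulty is that right multiplication by the elements $\alpha_a^{-1}$ may change the measure by different factors, and it is met by choosing the largest one.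

\begin{proof}[Proof of Theorem~\ref{thm:quant}(a)]
Suppose that no $\gamma$ as required exists, so that \eqref{eq:absorb} holds for $\Gamma=\mathrm{Aut}(X)$. The set $S_r$ is a disjoint union of $|\mathrm{Ball}(r)|$ left cosets of $\Gamma_o$, one for each possible value of $so$, so $\mu(S_r)=|\mathrm{Ball}(r)|$. Let $\alpha$ be one of the $\alpha_a$ for which $\Delta(\alpha_a^{-1})$ is maximal, and let $\beta\in\tilde B$. Since $\beta S_r\alpha^{-1}\subset\tilde B\tilde A^{-1}=\bigcup_{a,b}\beta_b\Gamma_o\alpha_a^{-1}$,
\[
|\mathrm{Ball}(r)|\,\Delta(\alpha^{-1})=\mu(\beta S_r\alpha^{-1})\le\sum_{a,b}\mu(\beta_b\Gamma_o\alpha_a^{-1})=|B|\sum_{a}\Delta(\alpha_a^{-1})\le|A||B|\,\Delta(\alpha^{-1}).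
\]
Hence $|\mathrm{Ball}(r)|\le|A||B|$, contrary to the hypothesis. If $|\mathrm{Ball}(r)|\ge\lambda^r$ for large $r$, then $r=\lceil 2\log N/\log\lambda\rceil$ gives $|\mathrm{Ball}(r)|\ge N^2>|A||B|$ for large $N$, so $D_X(N)=O(\log N)$.
\end{proof}

\section{Flux and staggered blocks}\label{sec:flux}

We look for the group $G$ among permutations of $\mathbb Z$. Cut $\mathbb Z$ into blocks of equal length, and cut it a second time into blocks shifted by half a length. Let $H$ consist of permutations that preserve each block of the first kind and $K$ of permutations that preserve each block of the second kind. The following example shows how a permutation that moves points a short distance is written as $hk$.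

\begin{example}\label{ex:blocks}
Let $h_1$ exchange $2j-1\leftrightarrow2j$ and let $k_1$ exchange $2j\leftrightarrow 2j+1$, for all $j$. Then $y=h_1k_1$ sends even $i$ to $i+2$ and odd $i$ to $i-2$; it has infinite order, and $\langle h_1,k_1\rangle$ is the group of Example~\ref{ex:dihedral}. The square $z=y^2$, with $z(i)=i+4$ for even $i$ and $z(i)=i-4$ for odd $i$, is not in $\{1,h_1\}\{1,k_1\}=\{1,h_1,k_1,y\}$. It factors through longer blocks. Cut $\mathbb Z$ just before each point of $4+8\mathbb Z$. At the cut before $4$, the map $z$ carries $0$ and $2$ across to the right and $5$ and $7$ across to the left. Let $k$ exchange $0\leftrightarrow5$ and $2\leftrightarrow7$, extended with period $8$; it preserves the blocks $8j+[0,8)$. Then $h=zk$ crosses no cut: on $[-4,4)$ it is $(-4\;\;0\;\;1\;\;{-3})({-2}\;\;2\;\;3\;\;{-1})$. For instance, $h(0)=z(5)=1$ and $h(-3)=z(-8)=-4$. So $z=hk$, where $h$ preserves the blocks $8j+[-4,4)$.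
\end{example}

The exchange $k$ exists because as many points cross the cut to the right as to the left. The difference of these two numbers is the invariant that we now define. For sets $Q,Q'\subset\mathbb Z$ with finite symmetric difference put
\[
[Q:Q']=|Q\setminus Q'|-|Q'\setminus Q|=\sum_{i\in\mathbb Z}\big(1_Q(i)-1_{Q'}(i)\big).
\]
The second expression shows that $[Q:Q'']=[Q:Q']+[Q':Q'']$, and $[fQ:fQ']=[Q:Q']$ for every bijection $f$. Let $L_p=\{i\in\mathbb Z:i<p\}$. A permutation $f$ has \emph{bounded displacement} if $|f(i)-i|\le m$ for some $m$ and all $i$; such permutations form a group, and $fL_p$ agrees with $L_p$ outside $[p-m,p+m)$. The \emph{flux} of $f$ is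
\begin{equation}\label{eq:flux}
\phi(f)=[fL_p:L_p]=\#\{i<p:f(i)\ge p\}-\#\{i\ge p:f(i)<p\}.
\end{equation}

\begin{lemma}\label{lem:flux}
The flux does not depend on $p$, and $\phi$ is a homomorphism to $\mathbb Z$. Every permutation of bounded displacement and finite order has flux $0$.
\end{lemma}

\begin{proof}
We have $[fL_q:L_q]=[fL_q:fL_p]+[fL_p:L_p]+[L_p:L_q]$, and the outer terms are $[L_q:L_p]$ and $[L_p:L_q]$, which cancel. Next, $[fgL_p:L_p]=[fgL_p:fL_p]+[fL_p:L_p]=\phi(g)+\phi(f)$. The last claim holds because $\mathbb Z$ is torsion-free.
\end{proof}

A product of two elements of finite order has flux $0$, while the shift $i\mapsto i+1$ has flux $1$. So we must restrict to flux $0$. Theorem~\ref{thm:qm} says the same: if a finitely generated group of permutations of bounded displacement contains an element of nonzero flux, then $c=1$ works in its Cayley graphs.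

For $H$ and $K$ to be finite, the permutations used in the infinitely many blocks must be tied together. The simplest way is periodicity, as in Example~\ref{ex:blocks}: take the permutations of flux $0$ that commute with translation by $2^n$ for some $n$. But these groups increase strictly with $n\ge1$ (the involution exchanging $i\leftrightarrow i+1$ for $i\in2^{n+1}\mathbb Z$ moves $0$ and fixes $2^n$), so their union is not finitely generated. The remedy is to write on $\mathbb Z$ one fixed sequence of letters $0,1$ from which all residues modulo powers of $2$ can be read, and to allow every permutation that is steered by the letters nearby. Finite generation will come from the finite alphabet, and finiteness of $H$ and $K$ from the fact that the sequence is almost periodic.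

\section{Local permutations and the group $G$}\label{sec:group}

Let $v_2$ be the $2$-adic valuation. Define $w:\mathbb Z\to\{0,1\}$ by $w(i)\equiv v_2(i)\pmod 2$ for $i\ne0$, and $w(0)=0$. So $w$ is $0$ on odd numbers, $1$ on $2+4\mathbb Z$, $0$ on $4+8\mathbb Z$, and so on; the word $w(1)\cdots w(16)$ is $0100010101000100$. If $2^n\mid x$ and $2^n\nmid s$, then $v_2(x+s)=v_2(s)$, so
\begin{equation}\label{eq:w}
w(x+s)=w(s)\qquad(2^n\mid x,\ 2^n\nmid s).
\end{equation}
In other words, around every multiple $x$ of $2^n$ one sees the same letters up to distance $2^n-1$, except possibly the central letter $w(x)$.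

The \emph{window of radius $m$} at $i$ is the word $w(i-m)\cdots w(i+m)$. A set $W\subset\mathbb Z$ is \emph{local of radius $m$} if any two points with the same window of radius $m$ are both in $W$ or both outside $W$. It is then local of every larger radius, and $W+l$ is local of radius $m+|l|$. Complements, finite unions and finite intersections of local sets are local.

\begin{lemma}\label{lem:residue}
For all $n\ge0$, $r\in\mathbb Z$ and $\varepsilon\in\{0,1\}$, the sets $2^n\mathbb Z+r$ and $E^n_\varepsilon+r$ are local, where $E^n_\varepsilon=\{i\in2^n\mathbb Z:w(i)=\varepsilon\}$. In particular, for each $n$ there is a radius such that points with the same window of that radius are congruent modulo $2^n$.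
\end{lemma}

\begin{proof}
We show by induction that $2^n\mathbb Z$ is local; for $n=0$ there is nothing to prove. We claim that $i\in2^{n+1}\mathbb Z$ if and only if $i\in2^n\mathbb Z$ and at least one of $w(i)$, $w(i+2^{n+1})$ is $\not\equiv n\pmod2$. (For $n=0$: $i$ is even exactly when $w(i)=1$ or $w(i+2)=1$.) Write $i=2^nj$, so that $i+2^{n+1}=2^n(j+2)$. If $j$ is odd, then so is $j+2$, and both letters are $\equiv n$. If $j$ is even, then one of $j,j+2$ is $\equiv2\pmod4$, and the corresponding letter is $\equiv n+1$. This proves the claim, which expresses $2^{n+1}\mathbb Z$ through local sets. The set $E^n_\varepsilon$ is the intersection of $2^n\mathbb Z$ with the local set $\{i:w(i)=\varepsilon\}$, and shifts of local sets are local. For the last statement take the largest of the radii of the $2^n$ residue classes.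
\end{proof}

A permutation $f$ of $\mathbb Z$ is \emph{local of radius $m$} if $|f(i)-i|\le m$ for all $i$ and the displacement $f(i)-i$ depends only on the window of radius $m$ at $i$. Three facts will be used.
\begin{itemize}
\item[(L1)] If $f,g$ are local of radii $m,m'$, then $fg$ is local of radius $m+m'$. Indeed, the window of radius $m'$ at $i$ determines $g(i)-i$, and the window of radius $m$ at $g(i)$, which lies within the window of radius $m+m'$ at $i$, determines $f(g(i))-g(i)$.
\item[(L2)] If $f$ is local of radius $m$, then $f^{-1}$ is local of radius $2m$. Indeed, $f^{-1}(i)=i-e$ for the unique $e$ with $|e|\le m$ such that $f$ has displacement $e$ at $i-e$, and these displacements are determined by the window of radius $2m$ at $i$.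
\item[(L3)] If $\mathbb Z$ is partitioned into finitely many local sets on each of which the displacement of $f$ is constant, then $f$ is local: take for $m$ the maximum of the radii and of the absolute values of the displacements.
\end{itemize}

\begin{definition}
$G$ is the group of all local permutations of $\mathbb Z$ with flux $0$.
\end{definition}

It is a group by (L1), (L2) and Lemma~\ref{lem:flux}. For $n\ge1$ define two sets of permutations that preserve staggered blocks of length $2^n$.
\begin{itemize}
\item $H_n$ consists of all $h$ for which there are $\pi_0,\pi_1\in\mathrm{Sym}([-2^{n-1},2^{n-1}))$ with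
$h(x+r)=x+\pi_{w(x)}(r)$ for $x\in2^n\mathbb Z$ and $-2^{n-1}\le r<2^{n-1}$.
\item $K_n$ consists of all $k$ for which there is $\pi\in\mathrm{Sym}([0,2^n))$ with
$k(x+r)=x+\pi(r)$ for $x\in2^n\mathbb Z$ and $0\le r<2^n$.
\end{itemize}
So an element of $K_n$ acts in the same way in all its blocks, while an element of $H_n$ may consult the letter at the center of the block. The reason for this asymmetry appears in the next section.

\begin{lemma}\label{lem:HK}
$H_n$ and $K_n$ are finite subgroups of $G$, with $|H_n|=((2^n)!)^2$ and $|K_n|=(2^n)!$. In particular, $G$ is infinite.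
\end{lemma}

\begin{proof}
The maps $(\pi_0,\pi_1)\mapsto h$ and $\pi\mapsto k$ are homomorphisms, because each block is mapped to itself. The second is injective, and so is the first, because $w(2^n)\ne w(2^{n+1})$ shows that both letters occur on $2^n\mathbb Z$. The sets $E^n_\varepsilon+r$ with $\varepsilon\in\{0,1\}$ and $-2^{n-1}\le r<2^{n-1}$ partition $\mathbb Z$, and $h$ has the constant displacement $\pi_\varepsilon(r)-r$ on such a set. The sets $2^n\mathbb Z+r$ with $0\le r<2^n$ partition $\mathbb Z$, and $k$ has the constant displacement $\pi(r)-r$ on such a set. By Lemma~\ref{lem:residue} and (L3), $h$ and $k$ are local. They have finite order, hence flux $0$.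
\end{proof}

\section{Every finite subset of $G$ lies in $H_nK_n$}\label{sec:factor}

We carry out the recipe of Example~\ref{ex:blocks} for an arbitrary $f\in G$. The cuts are the boundaries of the blocks of $H_n$, which are the midpoints of the blocks of $K_n$. The new difficulty is uniformity: $k$ must be the same at all cuts, and $h$ may take only two forms. Both follow from \eqref{eq:w}. A cut point is an odd multiple of $2^{n-1}$, so even its central letter is known; a block of $H_n$ is centered at a multiple of $2^n$, so exactly one letter near it is unknown.

\begin{proposition}\label{prop:factor}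
If $f\in G$ is local of radius $m$ and $2m<2^{n-1}$, then $f\in H_nK_n$. Consequently, every finite subset of $G$ is contained in $H_nK_n$ for all large $n$.
\end{proposition}

\begin{proof}
If $m=0$, then $f=1$; let $m\ge1$. Put $P_n=2^{n-1}+2^n\mathbb Z$.

\emph{Step 1: $f$ looks the same at all cuts.} Let $p\in P_n$ and $-m\le s<m$. The displacement of $f$ at $p+s$ depends only on the letters $w(p+u)$ with $|u|\le2m<2^{n-1}$. For $u\ne0$, \eqref{eq:w} with $n-1$ in place of $n$ gives $w(p+u)=w(u)$, and $w(p)\equiv n-1\pmod 2$. So $f(p+s)-p$ does not depend on $p\in P_n$. Since $f$ moves points by at most $m$, we have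
\[
U=\{s<0:f(p+s)\ge p\}\subset[-m,0),\qquad V=\{s\ge0:f(p+s)<p\}\subset[0,m),
\]
and these sets do not depend on $p\in P_n$. By \eqref{eq:flux}, $|U|-|V|=\phi(f)=0$. This is the only use of the flux condition.

\emph{Step 2: the factor $k$.} Let $\kappa$ be the involution of $[-m,m)$ that exchanges $U$ and $V$ by the increasing bijection and fixes all other points. The intervals $[q-m,q+m)$, $q\in P_n$, are disjoint. Let $k(q+s)=q+\kappa(s)$ for $q\in P_n$ and $s\in[-m,m)$, and let $k$ fix all other points. For $q=x+2^{n-1}$ with $x\in2^n\mathbb Z$ we have $[q-m,q+m)\subset x+[0,2^n)$, so $k\in K_n$, and $k^2=1$. Put $h=fk$, so that $f=hk$.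

\emph{Step 3: $h$ crosses no cut.} Fix $p\in P_n$. For $q\in P_n\setminus\{p\}$ the interval $[q-m,q+m)$ is preserved by $k$ and lies entirely inside or entirely outside $L_p$, because $|q-p|\ge2^n>m$. In the interval at $p$, the map $k$ exchanges $p+U$ with $p+V$ and fixes the rest. Therefore
\[
kL_p=\big(L_p\setminus(p+U)\big)\cup(p+V)=\{i:f(i)<p\}=f^{-1}L_p ,
\]
where the middle equality is the definition of $U$ and $V$. So $hL_p=L_p$ for all $p\in P_n$, and $h$ preserves every block $x+[-2^{n-1},2^{n-1})=L_{x+2^{n-1}}\setminus L_{x-2^{n-1}}$ with $x\in2^n\mathbb Z$.

\emph{Step 4: $h\in H_n$.} It remains to show that $h(x+r)-x$ depends only on $r$ and $w(x)$, for $x\in2^n\mathbb Z$ and $-2^{n-1}\le r<2^{n-1}$. Since $k$ commutes with translation by $2^n$, we have $k(x+r)=x+r'$ with $r'=k(r)$, and $r'\in[-2^{n-1}-m,2^{n-1}+m)$ because $k$ either fixes $r$ or keeps it in one of the intervals at $\pm2^{n-1}$. The displacement of $f$ at $x+r'$ depends on the letters $w(x+r'+t)$ with $|t|\le m$, and $|r'+t|\le2^{n-1}+2m<2^n$. By \eqref{eq:w} such a letter equals $w(r'+t)$ if $r'+t\ne0$, and it is $w(x)$ if $r'+t=0$. So $h(x+r)-x=f(x+r')-x$ is a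 function $\pi_{w(x)}(r)$, and by Step 3 each $\pi_\varepsilon$ is a permutation of $[-2^{n-1},2^{n-1})$.

For the last statement, the elements of a finite subset are all local of a common radius $m$.
\end{proof}

\section{Finite generation by involutions}\label{sec:generation}

The group $G$ contains permutations steered by windows of arbitrarily large radius, and we must produce them from finitely many. The tool is the commutator: if one permutation acts where a first condition holds and another acts where a second condition holds, their commutator acts only where both hold. Two overlapping windows of radius $m$ then simulate one window of radius $m+1$. Commutators yield $3$-cycles, so we treat products of $3$-cycles first and transpositions afterward.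

Call $W\subset\mathbb Z$ \emph{sparse} if distinct elements of $W$ differ by at least $3$. For a sparse local set $W$ let
\[
\tau_W=\prod_{i\in W}(i-1\;\;i\;\;i+1),\qquad\sigma_W=\prod_{i\in W}(i\;\;i+1).
\]
The cycles in each product are disjoint. By (L3), applied to $W-1$, $W$, $W+1$ and the complement of their union, $\tau_W$ and $\sigma_W$ are local; they have finite order, so they lie in $G$. If $W$ is a disjoint union of finitely many local sets $W_j$, then $\tau_W=\prod_j\tau_{W_j}$ and $\sigma_W=\prod_j\sigma_{W_j}$. Let $\Lambda$ be the subgroup generated by all $\tau_W$.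

\begin{lemma}\label{lem:Lambda}
$\Lambda$ is finitely generated.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:residue} there is $m_1$ such that points with the same window of radius $m_1$ are congruent modulo $8$. For a word $u$ of length $2m+1$ let $W_u$ be the set of points whose window of radius $m$ is $u$; for $m\ge m_1$ it is sparse and local. Let $\Lambda_m$ be generated by the finitely many $\tau_{W_u}$ with $|u|=2m+1$. We claim that $\Lambda_{m+1}\subset\Lambda_m$ for $m\ge m_1+1$.

Let $u=u_{-m-1}\cdots u_{m+1}$, and let $u'=u_{-m-1}\cdots u_{m-1}$ and $u''=u_{-m+1}\cdots u_{m+1}$ be its prefix and suffix of length $2m+1$. Put $U'=W_{u'}+1$ and $U''=W_{u''}-1$. Then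
\[
i\in U'\iff w(i-m-1)\cdots w(i+m-1)=u',\qquad i\in U''\iff w(i-m+1)\cdots w(i+m+1)=u'' ,
\]
so $U'\cap U''=W_u$. Every $i\in U'\cup U''$ has $u_{-m+1}\cdots u_{m-1}$ as its window of radius $m-1\ge m_1$. Hence distinct elements of $U'\cup U''$ differ by at least $8$, and the intervals $J_i=[i-2,i+2]$, $i\in U'\cup U''$, are disjoint; this is why we read the residue modulo $8$. Now $\tau_{W_{u'}}$ is the product of the cycles $(i-2\;\;i-1\;\;i)$ with $i\in U'$, and $\tau_{W_{u''}}$ is the product of the cycles $(i\;\;i+1\;\;i+2)$ with $i\in U''$. Both preserve every $J_i$ and fix all other points, so their commutator can be computed in each $J_i$ separately. If $i\notin U'\cap U''$, one of the two is trivial on $J_i$, and so is the commutator. If $i\in U'\cap U''$, number $J_i$ as $1,\dots,5$, so that the two act as $a=(1\,2\,3)$ and $b=(3\,4\,5)$. Conjugating $b$ by $a^{-1}$ replaces $3$ by $a^{-1}(3)=2$, so $a^{-1}ba=(2\,4\,5)$ and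
\[
[a^{-1},b]=(2\,4\,5)(5\,4\,3)=(2\,4\,3)=(2\,3\,4)^{-1};
\]
indeed the product sends $2\mapsto4$, $4\mapsto3$, $3\mapsto2$, and fixes $5$. Hence $[\tau_{W_{u'}}^{-1},\tau_{W_{u''}}]=\tau_{W_u}^{-1}$, which proves the claim.

A sparse set $W$ that is local of radius $m\ge m_1+1$ is a disjoint union of sets $W_u$ with $|u|=2m+1$. So $\tau_W\in\Lambda_m\subset\Lambda_{m_1+1}$, and $\Lambda=\Lambda_{m_1+1}$.
\end{proof}

Next, $\Lambda$ lets us shift the sets that steer transpositions. For a sparse local $W$ and $i\in W$, the product $\sigma_W\sigma_{W+1}$ acts on $\{i,i+1,i+2\}$ as $(i\;\;i+1)(i+1\;\;i+2)=(i\;\;i+1\;\;i+2)$, and these triples are disjoint. So $\sigma_W\sigma_{W+1}=\tau_{W+1}\in\Lambda$. Since $\sigma_{W+j}^2=1$, for $l>0$ the product $\prod_{j=0}^{l-1}\sigma_{W+j}\sigma_{W+j+1}$ telescopes to $\sigma_W\sigma_{W+l}$; for $l<0$ apply this to $W+l$ and take the inverse. Thus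
\begin{equation}\label{eq:shift}
\sigma_W\sigma_{W+l}\in\Lambda\qquad(l\in\mathbb Z).
\end{equation}
In particular, a subgroup containing $\Lambda$ contains $\sigma_W$ if and only if it contains $\sigma_{W+l}$.

The groups $H_n$ and $K_n$ are generated by involutions $\sigma_{E^n_\varepsilon+r}$, so we need to pass from level $n$ to level $n+1$. The self-similarity of $w$ does this. Let
\[
Y_n=\{i\in2^n\mathbb Z:w(i)\equiv n\pmod2\}.
\]
Odd multiples of $2^n$ have $w\equiv n$, so an element of $2^n\mathbb Z$ with $w\equiv n+1$ lies in $2^{n+1}\mathbb Z$. Hence $2^n\mathbb Z=Y_n\sqcup Y_{n+1}$ and $\{E^n_0,E^n_1\}=\{Y_n,Y_{n+1}\}$. Split $Y_n$ into even and odd multiples of $2^n$. The even ones form $2^{n+1}\mathbb Z\setminus Y_{n+1}=Y_{n+2}$, and the odd ones form $2^{n+1}\mathbb Z+2^n=(Y_{n+1}+2^n)\sqcup(Y_{n+2}+2^n)$. Therefore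
\begin{equation}\label{eq:Y}
Y_n=Y_{n+2}\sqcup(Y_{n+2}+2^n)\sqcup(Y_{n+1}+2^n).
\end{equation}
The set $Y_{n+2}$ occurs twice, and by \eqref{eq:shift} the two occurrences cancel up to an element of $\Lambda$.

\begin{proposition}\label{prop:gen}
$G=\langle\Lambda,\sigma_{Y_2}\rangle$. Moreover, $G$ is generated by finitely many distinct involutions $t_1,\dots,t_q$.
\end{proposition}

\begin{proof}
Let $\Gamma=\langle\Lambda,\sigma_{Y_2}\rangle$. For $n\ge2$ all subsets of $2^n\mathbb Z$ are sparse, and \eqref{eq:Y} gives
\[
\sigma_{Y_n}=\big(\sigma_{Y_{n+2}}\,\sigma_{Y_{n+2}+2^n}\big)\,\sigma_{Y_{n+1}+2^n},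
\]
where the bracket lies in $\Lambda$ by \eqref{eq:shift}. If $\sigma_{Y_n}\in\Gamma$, then $\sigma_{Y_{n+1}+2^n}\in\Gamma$, and so $\sigma_{Y_{n+1}}\in\Gamma$. By induction and \eqref{eq:shift}, $\sigma_{E^n_\varepsilon+r}\in\Gamma$ for all $n\ge2$, $\varepsilon\in\{0,1\}$ and $r\in\mathbb Z$.

The symmetric group of an interval is generated by adjacent transpositions. Taking $\pi_\varepsilon=(r\;\;r+1)$ and $\pi_{1-\varepsilon}=1$, we see that $H_n$ is generated by the $\sigma_{E^n_\varepsilon+r}$ with $-2^{n-1}\le r\le2^{n-1}-2$. Taking $\pi=(r\;\;r+1)$, we see that $K_n$ is generated by the $\sigma_{2^n\mathbb Z+r}=\sigma_{E^n_0+r}\,\sigma_{E^n_1+r}$ with $0\le r\le2^n-2$. So $H_n,K_n\subset\Gamma$ for $n\ge2$, and Proposition~\ref{prop:factor} gives $G=\bigcup_{n\ge2}H_nK_n=\Gamma$.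

Thus $G$ is finitely generated by Lemma~\ref{lem:Lambda}, and it is also generated by the elements $\sigma_{E^n_\varepsilon+r}$, which are involutions because the sets $E^n_\varepsilon$ are nonempty. Each member of a finite generating set is a word in finitely many of these involutions, so finitely many of them generate $G$.
\end{proof}

\section{A Cayley graph that remembers its labels}\label{sec:graph}

An automorphism of the Cayley graph of $G$ that preserves the labels $t_i$ of the edges is a left multiplication. We encode the labels in an unlabeled graph. Replace each vertex by a large clique, and join the clique at $x$ to the clique at $xt_i$ so that each vertex has $2i-1$ neighbors there. The cliques are recognized by counting triangles, and the label $i$ by counting neighbors. Involutions are needed here: a symmetric generating set of $G\times C$ contains $(t,e)$ exactly when it contains $(t^{-1},-e)$, so such counts cannot tell $xt$ from $xt^{-1}$.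

Let $T=\{t_1,\dots,t_q\}$ be as in Proposition~\ref{prop:gen}. Put $\nu=q^2+4q+3$, $C=\mathbb Z/\nu\mathbb Z$, and $I_i=\{-(i-1),\dots,i-1\}\subset C$ for $1\le i\le q$. Since $2q-1\le\nu$, we have $|I_i|=2i-1$. The graph $\mathcal G$ has vertex set $G\times C$ and edges
\begin{itemize}
\item $(x,a)\sim(x,a')$ for $a\ne a'$ (\emph{fiber edges}),
\item $(x,a)\sim(xt_i,b)$ for $b-a\in I_i$, $1\le i\le q$ (\emph{cross edges}).
\end{itemize}
This is the Cayley graph of $G\times C$ for the set $\{(1,e):e\neq0\}\cup\{(t_i,e):e\in I_i,\ 1\le i\le q\}$. The set is symmetric because $t_i^2=1$ and $I_i=-I_i$, and it generates because it contains all $(t_i,0)$ and $(1,e)$ with $e\neq 0$. So $\mathcal G$ is infinite, connected, locally finite and vertex-transitive. The \emph{fiber} over $x$ is $\{x\}\times C$.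

\begin{lemma}\label{lem:rigid}
For every $\alpha\in\mathrm{Aut}(\mathcal G)$ there is $g\in G$ with $\alpha(\{x\}\times C)=\{gx\}\times C$ for all $x\in G$.
\end{lemma}

\begin{proof}
The elements $x,xt_1,\dots,xt_q$ are distinct. A vertex over $x$ is adjacent to all other vertices over $x$, to exactly $2i-1$ vertices over $xt_i$, and to no other vertices.

A fiber edge lies in at least $\nu-2=q^2+4q+1$ triangles, those inside its fiber. Consider a cross edge from $(x,a)$ to $(xt_i,b)$ and count the common neighbors of its ends. The vertex $(xt_i,b)$ has $2i-1$ neighbors over $x$, one of which is $(x,a)$, so at most $2i-2$ common neighbors lie over $x$. Exchanging the roles of the ends, at most $2i-2$ lie over $xt_i$. All others are neighbors of $(x,a)$ over some $xt_j$ with $j\ne i$, and there are at most $\sum_{j=1}^q(2j-1)=q^2$ of these. So a cross edge lies in at most $q^2+4q-4<\nu-2$ triangles.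

The number of triangles on an edge is invariant under $\alpha$, so $\alpha$ preserves the set of fiber edges. The fibers are the connected components of the graph formed by these edges, so $\alpha(\{x\}\times C)=\{\psi(x)\}\times C$ for a bijection $\psi$ of $G$. Let $v$ be a vertex over $x$. It has exactly $2i-1$ neighbors over $xt_i$, so $\alpha v$, which lies over $\psi(x)$, has exactly $2i-1$ neighbors over $\psi(xt_i)\ne\psi(x)$. Hence $\psi(xt_i)=\psi(x)t_j$ with $2j-1=2i-1$, that is, $\psi(xt_i)=\psi(x)t_i$. Since $T$ generates $G$, induction on word length gives $\psi(x)=\psi(1)x$.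
\end{proof}

We do not control how $\alpha$ acts inside the fibers, and we need not: the sets $A$ and $B$ will be unions of fibers.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $c\in\mathbb N$, and let $F\subset G$ be the finite set of products of at most $c$ elements of $T$. By Proposition~\ref{prop:factor} there is $n$ with $F\subset HK$ for $H=H_n$, $K=K_n$. Put $A=K\times C$ and $B=H\times C$.

Let $\alpha\in\mathrm{Aut}(\mathcal G)$ satisfy $d(\alpha A,B)\le c$. By Lemma~\ref{lem:rigid}, $\alpha A=gK\times C$ for some $g\in G$. Each edge of $\mathcal G$ keeps the $G$-coordinate or multiplies it on the right by some $t_i$. Following a path of length at most $c$ from $B$ to $\alpha A$, we find $h\in H$, $k\in K$ and $f\in F$ with $hf=gk$. Write $f=h'k'$ with $h'\in H$ and $k'\in K$. Then $hh'=gkk'^{-1}$ lies in $H\cap gK$, and the fiber over this element is contained in $\alpha A\cap B$.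
\end{proof}

\section{The growth of $D_{\mathcal G}$}\label{sec:growth}

The lower bound in Theorem~\ref{thm:quant}(b) comes from the sizes of the sets just used: defeating the distance $c$ takes blocks of length proportional to $c$, and hence symmetric groups of order $c^{O(c)}$. The upper bound comes from part (a) once we know that $\mathcal G$ has exponential growth.

\begin{proof}[Proof of the lower bound]
Let $M\ge1$ be such that all $t_i$ are local of radius $M$. By (L1), products of at most $c$ generators are local of radius $cM$. For $c\ge1$ let $n$ be minimal with $2^{n-1}>2cM$. Then $2^{n-2}\le2cM$, so $2^n\le8cM$. By Proposition~\ref{prop:factor} the proof of Theorem~\ref{thm:main} works with this $n$, and by Lemma~\ref{lem:HK}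
\[
|A|+|B|=\nu\big((2^n)!+((2^n)!)^2\big)\le2\nu\,(2^n)^{2\cdot2^n}\le2\nu\,(8cM)^{16cM}.
\]
So $D_{\mathcal G}(N)>c$ whenever $N\ge2\nu(8cM)^{16cM}$. Given a large $N$, let $c=\lfloor\log N/(32M\log\log N)\rfloor\ge1$ and $\xi=16cM$. Then $\xi\le\log N/(2\log\log N)$ and $\log \xi\le\log\log N$, so $\xi\log \xi\le\frac12\log N$ and $2\nu(8cM)^{16cM}\le2\nu \xi^\xi\le2\nu\sqrt N\le N$ once $N\ge4\nu^2$. Hence $D_{\mathcal G}(N)\ge c+1>\log N/(32M\log\log N)$, and $c_1=1/(32M)$ works.
\end{proof}

For exponential growth we find an element $z$ that shifts part of $\mathbb Z$ and an involution $s$ whose conjugates by the powers of $z$ commute and are independent. The independence rests on the fact that $w$ is not periodic.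

\begin{lemma}\label{lem:indep}
Let $W=E^2_1=\{i\in4\mathbb Z:w(i)=1\}$. The indicator functions of the sets $W+4k$, $k\ge0$, are linearly independent over $\mathbb F_2$.
\end{lemma}

\begin{proof}
Let $u(j)=w(4j)$; the indicator of $W+4k$ takes the value $u(j-k)$ at $4j$. Suppose that $\sum_{k\in I}u(j-k)=0$ in $\mathbb F_2$ for all $j$, where $I$ is finite and nonempty. If $|I|=1$, then $u=0$, which is periodic. Otherwise let $\ell=\max I-\min I\ge1$. The relation involves $\ell+1$ consecutive values of $u$, and the first and the last have coefficient $1$. So the vectors $u_j^{(\ell)}=(u(j+1),\dots,u(j+\ell))$ satisfy $u^{(\ell)}_{j+1}=\Theta u^{(\ell)}_j$ for a fixed linear map $\Theta$ of $\mathbb F_2^\ell$, which is invertible because the relation can also be solved for the first value. As $\Theta$ has finite order, $u$ is periodic. In both cases $u$ has a period $p>0$, so $w(4p)=u(p)=u(2p)=w(8p)$. This is false, since $v_2(8p)=v_2(4p)+1$.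
\end{proof}

\begin{proof}[Proof of exponential growth and of the upper bound]
The permutation $z=(h_1k_1)^2$ of Example~\ref{ex:blocks} lies in $G$, because $h_1\in H_1$ and $k_1\in K_1$. It translates the even integers by $4$. Let $s$ be the involution exchanging $i\leftrightarrow i+2$ for $i\in W$, with $W$ as in Lemma~\ref{lem:indep}. It is local by (L3) and has finite order, so $s\in G$. The conjugate $z^ksz^{-k}$ exchanges $i\leftrightarrow i+2$ for $i\in W+4k$. All these conjugates are products of the disjoint transpositions $(i\;\;i+2)$, $i\in4\mathbb Z$. Hence they commute, and $\prod_{k\in I}z^ksz^{-k}$ exchanges $i\leftrightarrow i+2$ exactly when $\sum_{k\in I}1_{W+4k}(i)$ is odd. By Lemma~\ref{lem:indep} different finite sets $I$ give different products. So the $2^\ell$ elements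
\[
s^{e_0}z\,s^{e_1}z\cdots s^{e_{\ell-1}}z=\Big(\prod_{k=0}^{\ell-1}z^ks^{e_k}z^{-k}\Big)z^\ell,\qquad e_k\in\{0,1\},
\]
are distinct. Their word length with respect to $T$ is at most $\ell R$, where $R=|s|+|z|$. Since $0\in I_i$ for all $i$, the vertex $(g,0)$ is within distance $|g|$ of $(1,0)$ in $\mathcal G$. Therefore $|\mathrm{Ball}(r)|\ge2^{\lfloor r/R\rfloor}$, the graph $\mathcal G$ has exponential growth, and Theorem~\ref{thm:quant}(a) gives $D_{\mathcal G}(N)\le c_2\log N$ for large $N$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BST}
Antar Bandyopadhyay, Jeffrey Steif, Adam Timar,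
\emph{On the Cluster Size Distribution for Percolation on Some General Graphs},
arXiv:0805.3620 (2008).

\bibitem{EF}
Epstein and Fujiwara,
\emph{Topology} \textbf{36} (1997).

\end{thebibliography}
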